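# Skew projective spaces and their graded modules: recovering every twist from the structure sheaf

## 1. Three sign patterns in three variables

Let $k$ be a field of characteristic not $2$, and consider three graded algebras generated by $x,y,z$ in degree $1$:

* $A$, with $xy=-yx,\quad yz=-zy,\quad zx=-xz$;
* $B$, with $xy=-yx,\quad yz=zy,\quad zx=xz$;
* $C=k[x,y,z]$.

The algebras $A$ and $B$ are not isomorphic as graded algebras. In $B$ the element $z$ is central. In $A$, suppose $v=ax+by+cz$ is central. Comparing $vx=ax^2-bxy-cxz$ with $xv=ax^2+bxy+cxz$ gives $2b=2c=0$, and comparing $vy$ with $yv$ gives $a=0$; so $v=0$.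

Their graded modules nevertheless look the same. Let $\tau$ be the automorphism of $B$ with $\tau(x)=-x$, $\tau(y)=-y$, $\tau(z)=z$, and define a new product on the graded vector space $B$ by
$$s*t=s\,\tau^{\deg s}(t)\qquad (s,t \text{ homogeneous}).$$
It is associative, because $(s*t)*u=s\,\tau^{\deg s}(t)\,\tau^{\deg s+\deg t}(u)=s*(t*u)$. Now compute:
$$\begin{aligned}x*y&=-xy,& y*x&=-yx=xy, &&\text{so } x*y=-\,y*x;\\ y*z&=yz,& z*y&=-zy=-yz, &&\text{so } y*z=-\,z*y;\\ z*x&=-zx,& x*z&=xz=zx, &&\text{so } z*x=-\,x*z.\end{aligned}$$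
These are the relations of $A$. A product of variables under $*$ is $\pm$ the old product, so the new algebra is generated in degree $1$. It is therefore a quotient of $A$, and it has the same dimensions as $A$ (in both cases the ordered monomials form a basis), so it is $A$. If $M$ is a graded right $B$-module, then $m*s=m\,\tau^{\deg m}(s)$ makes the same graded vector space a graded right $A$-module, by the same computation as for associativity. Twisting by $\tau^{-1}$ undoes this, and degree-preserving homomorphisms do not change. So graded $A$-modules and graded $B$-modules form equivalent categories.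

Can $C$ be reached in this way? Write the relations as $x_ix_j=\alpha_{ij}x_jx_i$. Twisting by $\tau(x_i)=b_i^{-1}x_i$ gives $x_i*x_j=b_j^{-1}x_ix_j$, hence
$$x_i*x_j=\alpha_{ij}\,\frac{b_i}{b_j}\;x_j*x_i .\tag{1}$$
In the product $\alpha_{12}\alpha_{23}\alpha_{31}$ the $b$'s cancel. This number is $-1$ for $A$ and for $B$, and $1$ for $C$, so no twist of this diagonal kind leads from $C$ to $A$. Is there some other equivalence between graded modules over $C$ and over $A$? And if there is none, is the obstruction still visible when one discards finite-dimensional modules and keeps only the "projective space" of the algebra? The second question is the subject of these notes.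

## 2. Graded modules modulo torsion

Let $k$ be any field; all functors and equivalences are $k$-linear, and $V^*$ is the $k$-dual.

**Definition (skew polynomial algebra).** Let $\alpha=(\alpha_{ij})\in M_n(k)$, $n\ge1$, satisfy $\alpha_{ii}=\alpha_{ij}\alpha_{ji}=1$ for all $i,j$. The *standard graded skew polynomial algebra* is
$$S_\alpha=k\langle x_1,\dots,x_n\rangle/(x_ix_j-\alpha_{ij}x_jx_i\mid 1\le i,j\le n),\qquad \deg x_i=1 .$$

Modules are graded right modules unless stated otherwise, $\mathrm{GrMod}\,S$ has the degree-preserving homomorphisms, and $M(a)_d=M_{a+d}$. We use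
$$\mathrm{Hom}_{\mathrm{Gr}}(S(a),S(b))=S_{b-a}\quad\text{(left multiplication; composition is the product)}.\tag{2}$$

**Definition (noncommutative projective scheme).** $\mathrm{Tors}\,S\subset\mathrm{GrMod}\,S$ is the full subcategory of direct limits of finite-dimensional modules, and $\mathrm{QGr}\,S=\mathrm{GrMod}\,S/\mathrm{Tors}\,S$ is the Serre quotient, with exact quotient functor $\pi$. Put $\mathcal O(j)=\pi S(j)$ and $\mathcal O=\mathcal O(0)$. Then $\mathrm{Proj_{nc}}\,S=(\mathrm{QGr}\,S,\mathcal O)$. Two such pairs for $S$ and $S'$ are *isomorphic* if there is an equivalence $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ with $F(\mathcal O)\cong\mathcal O'$. (Primes always denote the objects belonging to $S'$.)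

**Example.** Let $n=1$, $S=k[x]$. The kernel of $M\mapsto M[x^{-1}]$ consists of the modules in which every element is killed by a power of $x$, which is $\mathrm{Tors}$. So $\mathrm{QGr}\,k[x]$ is the category of graded $k[x,x^{-1}]$-modules, and passing to the degree $0$ part identifies it with $\mathrm{Mod}\,k$. Every $\mathcal O(j)$ becomes the one-dimensional space $k$; the quotient has lost the shift.

We write $\mathrm{qgr}\,S$ for the full subcategory of noetherian objects of $\mathrm{QGr}\,S$. Since $S$ is noetherian, these are exactly the $\pi M$ with $M$ finitely generated (f.g.): subobjects of $\pi M$ come from submodules of $M$; conversely $\pi M$ is the directed union of the $\pi M_i$ over the f.g. submodules $M_i$, and a noetherian object equals one of them. An equivalence of $\mathrm{QGr}$'s thus restricts to $\mathrm{qgr}$'s. Ext's without subscript are taken in $\mathrm{QGr}$, and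
$$H^i(X)=\mathrm{Ext}^i(\mathcal O,X),\qquad h^i(X)=\dim_kH^i(X),\qquad X(t)=\text{the shift on }\mathrm{QGr}.$$
"f.d." means finite-dimensional.

## 3. Vitoria's conjecture and the cases of one, two and three variables

It is known by a theorem of Zhang that an equivalence $\mathrm{GrMod}\,S_\alpha\simeq\mathrm{GrMod}\,S_{\alpha'}$ implies $\mathrm{Proj_{nc}}S_\alpha\cong\mathrm{Proj_{nc}}S_{\alpha'}$. The converse is Vitoria's conjecture. The question is taken from Akihiro Higashitani, Kenta Ueyama, "Combinatorial classification of $(\pm1)$-skew projective spaces", arXiv:2107.12927 (2021), with $k$ algebraically closed of characteristic not $2$. The conjecture is true, and neither hypothesis on $k$ is needed.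

**Theorem 1 (Vitoria's conjecture).** Let $k$ be any field. If $\mathrm{Proj_{nc}}S_\alpha\cong\mathrm{Proj_{nc}}S_{\alpha'}$, then $\mathrm{GrMod}\,S_\alpha\simeq\mathrm{GrMod}\,S_{\alpha'}$.

**Theorem 2 (strong form and classification).** Let $k$ be any field. The following are equivalent:

(a) $\mathrm{QGr}\,S_\alpha\simeq\mathrm{QGr}\,S_{\alpha'}$ (no condition on structure sheaves);

(b) $\mathrm{Proj_{nc}}S_\alpha\cong\mathrm{Proj_{nc}}S_{\alpha'}$;

(c) $\mathrm{GrMod}\,S_\alpha\simeq\mathrm{GrMod}\,S_{\alpha'}$;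

(d) $n=n'$ and there is a permutation $\sigma$ with $\alpha'_{\sigma(i)\sigma(j)}\alpha'_{\sigma(j)\sigma(l)}\alpha'_{\sigma(l)\sigma(i)}=\alpha_{ij}\alpha_{jl}\alpha_{li}$ for all $i,j,l$.

Moreover, for every equivalence $F:\mathrm{QGr}\,S_\alpha\to\mathrm{QGr}\,S_{\alpha'}$ there is $a\in\mathbb Z$ with $F(\mathcal O(j))\cong\mathcal O'(a+j)$ for all $j$. If $n\ge2$, $F$ is isomorphic to the functor induced by an equivalence $\mathrm{GrMod}\,S_\alpha\to\mathrm{GrMod}\,S_{\alpha'}$.

*One variable.* There is only one algebra, $k[x]$.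

*Two variables.* If two of $i,j,l$ coincide, then $\alpha_{ij}\alpha_{jl}\alpha_{li}=1$; so (d) is empty when $n=n'=2$. Concretely, twist $k[x,y]$ by $\tau(x)=q^{-1}x$, $\tau(y)=y$: then $x*y=xy$ and $y*x=q^{-1}yx$, so $x*y=q\,y*x$. All skew polynomial algebras in two variables have equivalent graded module categories, and Theorem 1 has no content for $n=n'=2$.

*Three variables.* There is one number $p=\alpha_{12}\alpha_{23}\alpha_{31}$. Cyclic renumberings fix it, and odd ones replace it by $\alpha_{21}\alpha_{13}\alpha_{32}=p^{-1}$. So (d) says $p'=p^{\pm1}$. In Section 1 the algebras $A,B$ have $p=-1$ and $C$ has $p=1$; by Theorem 2 even $\mathrm{QGr}\,A$ and $\mathrm{QGr}\,C$ are inequivalent.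

What has to be shown for Theorem 1? A graded $S$-module can be reassembled from the objects $S(j)$, $j\in\mathbb Z$, and the maps (2) between them. An isomorphism of schemes hands us only *one* of the objects $\mathcal O(j)$, namely $\mathcal O$. The main point will be that $F(\mathcal O)\cong\mathcal O'$ forces $F(\mathcal O(j))\cong\mathcal O'(j)$ for every $j$.

## 4. Koszul resolution and Gorenstein property of $S$

Let $S=S_\alpha$ in $n$ variables. The following are standard.

**(F1)** $S$ is an iterated Ore extension, hence a two-sided noetherian domain, with $\dim S_d=\binom{d+n-1}{n-1}$ for $d\ge0$.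

**(F2)** Every f.g. graded module (on either side) has a resolution of length $\le n$ by f.g. graded free modules.

**(F3)** $S$ is Koszul: there is a resolution $0\to S(-n)\to S(-n+1)^n\to\cdots\to S(-p)^{\binom np}\to\cdots\to S\to k\to0$.

**(F4)** $S$ is AS-regular of dimension $n$ with Gorenstein parameter $n$: $\mathrm{Ext}^i_{\mathrm{Gr}}(k,S(j))=k$ if $(i,j)=(n,-n)$ and $0$ otherwise; likewise for left modules.

**(F5)** (Artin–Zhang, *Noncommutative projective schemes*, Adv. Math. 109 (1994), Prop. 7.2) For $M$ f.g.,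
$$\mathrm{Ext}^i(\pi M,\pi N)=\varinjlim_m\mathrm{Ext}^i_{\mathrm{Gr}}(M_{\ge m},N).\tag{3}$$

**(F6)** (Artin–Zhang, same paper) $X\mapsto\bigoplus_j\mathrm{Hom}(\mathcal O(-j),X)$ is right adjoint to $\pi$, and following it by $\pi$ gives a functor naturally isomorphic to the identity.

**Example ($n=2$).** Let $xy=qyx$. The complex in (F3) is
$$0\to S(-2)\xrightarrow{\,c\mapsto(yc,\,-qxc)\,}S(-1)^2\xrightarrow{\,(a,b)\mapsto xa+yb\,}S\to k\to0 .$$
The composite is $xyc-qyxc=0$. The first map is injective since $S$ is a domain, and the second has image $S_{\ge1}$. In degree $d\ge1$ its kernel has dimension $2d-(d+1)=d-1=\dim S_{d-2}$, so the complex is exact. Applying $\mathrm{Hom}(-,S)$ gives left modules $S\to S(1)^2\to S(2)$ with maps $s\mapsto(sx,sy)$ and $(s,t)\mapsto sy-qtx$; the same count shows that the only cohomology is the cokernel $k(2)$ at the end. This is (F4) for $n=2$.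

Two consequences will be used repeatedly.

*The first map of the Koszul resolution.* By (F4) the $S$-dual of the resolution in (F3) is a resolution of the left module $k(n)$. Its last map $S(n-1)^n\to S(n)$ therefore has image $S_{\ge1}(n)$: the left ideal generated by the $n$ entries of $S(-n)\to S(-n+1)^n$ is $S_{\ge1}$. In degree $1$ this says that **the $n$ entries span $S_1$, so they form a basis of $S_1$**. (For $n=2$: $y$ and $-qx$.)

*Finite-dimensional modules.* Let $T$ be a f.d. graded module. It has a filtration with factors $k(-d)$, each occurring $\dim T_d$ times, and $\mathrm{Ext}^i_{\mathrm{Gr}}(k(-d),S(j))=\mathrm{Ext}^i_{\mathrm{Gr}}(k,S(j+d))$. So by (F4)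
$$\mathrm{Ext}^i_{\mathrm{Gr}}(T,S(j))=0\ (i\ne n),\qquad \dim\mathrm{Ext}^n_{\mathrm{Gr}}(T,S(j))=\dim T_{-n-j},\tag{4}$$
and the same holds for left modules. In particular $\bigoplus_j\mathrm{Ext}^i_{\mathrm{Gr}}(T,S(j))$ is f.d.

## 5. Cohomology of $\mathcal O(j)$ and Hilbert polynomials

From here to the end of Section 11, $n\ge2$, except where $n=1$ is mentioned.

**Proposition 3.** $\pi$ induces $\mathrm{Hom}(\mathcal O(a),\mathcal O(b))=S_{b-a}$; $h^i(\mathcal O(j))=0$ for $i\ne0,n-1$; and $h^{n-1}(\mathcal O(j))=\dim S_{-n-j}$.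

*Proof.* Let $T_m=S/S_{\ge m}$. From $0\to S_{\ge m}\to S\to T_m\to0$, from (4) and $n\ge2$, we get
$$\mathrm{Hom}_{\mathrm{Gr}}(S,S(j))=\mathrm{Hom}_{\mathrm{Gr}}(S_{\ge m},S(j)),\qquad \mathrm{Ext}^i_{\mathrm{Gr}}(S_{\ge m},S(j))=\mathrm{Ext}^{i+1}_{\mathrm{Gr}}(T_m,S(j))\quad(i\ge1).$$
By (3), the first equality gives $H^0(\mathcal O(j))=S_j$, and after a shift the claim on Hom. The second gives $H^i(\mathcal O(j))=\varinjlim_m\mathrm{Ext}^{i+1}_{\mathrm{Gr}}(T_m,S(j))$ for $i\ge1$, which is $0$ unless $i=n-1$. For $i=n-1$ the transition map $\mathrm{Ext}^n_{\mathrm{Gr}}(T_m,S(j))\to\mathrm{Ext}^n_{\mathrm{Gr}}(T_{m+1},S(j))$ is injective, because its kernel is a quotient of $\mathrm{Ext}^{n-1}_{\mathrm{Gr}}$ of the f.d. module $\ker(T_{m+1}\to T_m)$, which is $0$. By (4) both sides have dimension $\dim S_{-n-j}$ as soon as $m>-n-j$. $\square$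

For $n=1$ the Hom statement is false: by the example in Section 2 all $\mathrm{Hom}(\mathcal O(a),\mathcal O(b))$ are one-dimensional.

**Proposition 4.** Let $X=\pi M$ with $M$ f.g. Then

(i) $h^i(X)<\infty$, and $H^i(X)=0$ for $i\ge n$;

(ii) for $t\gg0$: $H^i(X(t))=0$ for all $i>0$, and $H^0(X(t))=M_t$;

(iii) $P_X(t):=\sum_i(-1)^ih^i(X(t))$ is a polynomial in $t$ of degree $\le n-1$, additive in short exact sequences, and $P_{\mathcal O(a)}(t)=\binom{t+a+n-1}{n-1}$ for all $t\in\mathbb Z$;

(iv) if $P_X=0$, then $X=0$.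

*Proof.* For $M=S(a)$, (i) and (ii) are Proposition 3. For (iii) put $N=a+t$; then $P_{\mathcal O(a)}(t)=\dim S_N+(-1)^{n-1}\dim S_{-n-N}$. If $N\ge0$ this is $\binom{N+n-1}{n-1}$. If $-n<N<0$ it is $0$, and so is $\binom{N+n-1}{n-1}$, as $0\le N+n-1\le n-2$. If $N\le-n$ it is $(-1)^{n-1}\binom{-N-1}{n-1}=\binom{N+n-1}{n-1}$.

In general, use induction on the length of a finite free resolution: $0\to M'\to P\to M\to0$ with $P$ f.g. free and $M'$ having a shorter resolution. The exact sequences $H^i(\pi P(t))\to H^i(X(t))\to H^{i+1}(\pi M'(t))$ give (i) and the vanishing in (ii). For $t\gg0$ we have $H^1(\pi M'(t))=0$, so $0\to H^0(\pi M'(t))\to H^0(\pi P(t))\to H^0(X(t))\to0$ is exact, and comparison with $0\to M'_t\to P_t\to M_t\to0$ gives $H^0(X(t))=M_t$. By (i), Euler characteristics are finite and additive, which gives (iii). For (iv): by (ii), $\dim M_t=P_X(t)=0$ for $t\gg0$, so $M$ is f.d. $\square$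

## 6. Serre duality and the invariance of $n$

The next lemma is our only bridge between the shift, which $F$ does not see, and Ext groups, which it does.

**Lemma 5 (Serre duality).** For $Y\in\mathrm{qgr}\,S$ and all $i,p\in\mathbb Z$,
$$\dim\mathrm{Ext}^p(\mathcal O(i),Y)=\dim\mathrm{Ext}^{n-1-p}(Y,\mathcal O(i-n))<\infty\tag{5}$$
(negative Ext's are $0$). Moreover there is an isomorphism $\eta_Y:H^{n-1}(Y)\to\mathrm{Hom}(Y,\mathcal O(-n))^*$, natural in $Y$.

*Proof.* By shifting we may take $i=0$. By Proposition 3, $H^{n-1}(\mathcal O(-n))$ is one-dimensional; fix $\mathrm{tr}:H^{n-1}(\mathcal O(-n))\cong k$ and define the natural map $\eta_Y(e)=\big(h\mapsto\mathrm{tr}(h_*e)\big)$.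

**Step 1: $\eta_{\mathcal O(j)}$ is an isomorphism; this is the base case.** Both sides have dimension $\dim S_{-n-j}$, so let $j\le-n$; injectivity suffices. We need: for $0\ne e\in H^{n-1}(\mathcal O(j))$ some $s\in S_{-n-j}=\mathrm{Hom}(\mathcal O(j),\mathcal O(-n))$ has $s_*e\ne0$. For $j=-n$ take $s=1$. For $j<-n$ it suffices, by induction, to find $y\in S_1$ with $y_*e\ne0$ in $H^{n-1}(\mathcal O(j+1))$. So suppose $y_*e=0$ for all $y\in S_1$; we show $e=0$.

Apply $\pi$ to (F3) and shift: we get an exact sequence $0\to\mathcal O(j)\to K_1\to\cdots\to K_n\to0$ with $K_p=\mathcal O(j+p)^{\binom np}$, whose first map has as entries a basis of $S_1$. Let $Z_p=\mathrm{im}(K_{p-1}\to K_p)$ for $p\ge2$; so $Z_n=K_n$. For $2\le p\le n-1$ there is an exact sequence $0\to Z_p\to K_p\to Z_{p+1}\to0$, and $H^{n-p}(K_p)=0$ because $1\le n-p\le n-2$. So $H^{n-p-1}(Z_{p+1})\to H^{n-p}(Z_p)$ is onto. Starting from $H^0(Z_n)=S_{j+n}=0$ and descending, we get $H^{n-2}(Z_2)=0$. Now $0\to\mathcal O(j)\to K_1\to Z_2\to0$ shows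 that $H^{n-1}(\mathcal O(j))\to H^{n-1}(K_1)$ is injective. Its components are the $y_*$ for $y$ in a basis of $S_1$, so it kills $e$, and $e=0$.

**Step 2: $\eta_Y$ is an isomorphism for every $Y$.** The functor $H^{n-1}$ is right exact on $\mathrm{qgr}\,S$ since $H^n=0$ there; $\mathrm{Hom}(-,\mathcal O(-n))^*$ is right exact as the dual of a left exact contravariant functor. $Y$ has a presentation $P_1\to P_0\to Y\to0$ by finite sums of $\mathcal O(a)$'s, so Step 1 and the five lemma apply.

**Step 3: the other degrees, by dimension shifting.** For $q\ge0$ put $T_q(Y)=H^{n-1-q}(Y)$ and $U_q(Y)=\mathrm{Ext}^q(Y,\mathcal O(-n))^*$. A short exact sequence $0\to Y'\to P\to Y\to0$ gives long exact sequences $\cdots\to T_q(P)\to T_q(Y)\to T_{q-1}(Y')\to T_{q-1}(P)\to\cdots$, and the same for $U$. Every $Y=\pi M$ is a quotient of a finite sum $P$ of objects $\mathcal O(-a)$ with $a\ge1$: replace $M$ by $M_{\ge1}$, which has the same image under $\pi$. For such $P$ and $q>0$ we have $T_q(P)=0$, since $H^{n-1-q}(\mathcal O(-a))$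 could be nonzero only for $n-1-q=0$, and then it is $S_{-a}=0$; and $U_q(P)=0$, since $H^q(\mathcal O(a-n))$ could be nonzero only for $q=n-1$, and then it has dimension $\dim S_{-a}=0$. Hence
$$T_1(Y)=\ker(T_0(Y')\to T_0(P)),\qquad T_q(Y)=T_{q-1}(Y')\quad(q\ge2),$$
and the same for $U$. By naturality of $\eta$, $T_1(Y)\cong U_1(Y)$; by induction on $q$, $\dim T_q(Y)=\dim U_q(Y)$ for all $q\ge0$ and all $Y$. With $p=n-1-q$ this is (5) for $p\le n-1$ (for $q\ge n$ it says $\mathrm{Ext}^q(Y,\mathcal O(-n))=0$). For $p\ge n$ both sides vanish. Finiteness is Proposition 4(i). $\square$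

**Corollary 6.** For $X,Y\in\mathrm{qgr}\,S$ every $\mathrm{Ext}^i(X,Y)$ is f.d., and it is $0$ for $i\ge n$. Consequently $\mathrm{QGr}\,S\simeq\mathrm{QGr}\,S'$ implies $n=n'$ (for all $n,n'\ge1$).

*Proof.* For $Y=\mathcal O(a)$ the first claim is (5). In general take $0\to Y'\to P\to Y\to0$ with $P$ a finite sum of $\mathcal O(a)$'s and induct on the length of a resolution of $Y$, using $\mathrm{Ext}^i(X,P)\to\mathrm{Ext}^i(X,Y)\to\mathrm{Ext}^{i+1}(X,Y')$. Since $\mathrm{Ext}^{n-1}(\mathcal O,\mathcal O(-n))\ne0$, we get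
$$n-1=\max\{i:\mathrm{Ext}^i(X,Y)\ne0\text{ for some }X,Y\in\mathrm{qgr}\,S\}.$$
This also holds for $n=1$, as $\mathrm{QGr}\,k[x]\simeq\mathrm{Mod}\,k$. The right-hand side is invariant under equivalences. $\square$

## 7. Every $n$-th twist comes for free; the others do not

Suppose $F(\mathcal O)\cong\mathcal O'$. A natural first attempt is to let Serre duality carry the shift.

**Proposition 7.** If $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ is an equivalence with $F(\mathcal O)\cong\mathcal O'$, then $F(\mathcal O(-nm))\cong\mathcal O'(-nm)$ for all $m\ge0$.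

*Proof.* By Lemma 5, after a shift, $\mathrm{Hom}(Y,\mathcal O(i-n))\cong\mathrm{Ext}^{n-1}(\mathcal O(i),Y)^*$ naturally in $Y\in\mathrm{qgr}\,S$. If $F\mathcal O(i)\cong\mathcal O'(i)$, then for $Y'\in\mathrm{qgr}\,S'$, naturally,
$$\mathrm{Hom}(Y',F\mathcal O(i-n))\cong\mathrm{Ext}^{n-1}(\mathcal O(i),F^{-1}Y')^*\cong\mathrm{Ext}^{n-1}(\mathcal O'(i),Y')^*\cong\mathrm{Hom}(Y',\mathcal O'(i-n)),$$
so $F\mathcal O(i-n)\cong\mathcal O'(i-n)$ by the Yoneda lemma. Start with $i=0$ and iterate. $\square$

Here the attempt stops. Duality moves in steps of $n$, and it says nothing about what $F(\mathcal O(-1))$ is. On an ordinary projective space one would take $L=F(\mathcal O(-1))$, compare $L^{\otimes n}$ with $\mathcal O(-n)$, and extract an $n$-th root among line bundles. Over a noncommutative $S'$ the tensor product of two right modules is not defined, and nothing so far says that $L$ resembles a line bundle.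

The way past this point is to ask duality for less. Steps of $n$ are too coarse to identify $L$, but they are fine enough to determine a *polynomial*: if we know $P_L(nm)$ for all $m$, we know $P_L$. So we shall

1. use duality in steps of $n$ to show that $P_L$ equals $P_{\mathcal O'(j)}$ for $L=F\mathcal O(j)$;
2. prove that an object with the Hilbert polynomial of $\mathcal O'$ is $\mathcal O'$.

The second claim is false as it stands. Let $n=2$ with variables $x,y$, and $X=\mathcal O(-1)\oplus\pi(S/xS)$. As $\dim(S/xS)_t=1$ for $t\ge0$, we have $P_X(t)=t+1=P_{\mathcal O}(t)$. But $X\not\cong\mathcal O$: multiplication by $y$ embeds $(S/xS)(-1)$ into $S/xS=k[y]$ with f.d. cokernel, so $\pi(S/xS)(t)\cong\pi(S/xS)$ for all $t$. Hence $h^0(\pi(S/xS)(t))$ does not depend on $t$, and it is $1$ by Proposition 4(ii). Thus $h^0(X(t))\ge1$ for all $t$, while $h^0(\mathcal O(t))=0$ for $t<0$. Some condition must exclude such summands, and $F$ must preserve it although $F$ does not respect shifts. The next section provides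 it.

## 8. Bundles and their embedding into sums of $\mathcal O(a)$

**Definition (bundle).** $X\in\mathrm{qgr}\,S$ is a *bundle* if $H^i(X(t))=0$ for all $i<n-1$ and $t\ll0$.

Since $H^i(X(t))=\mathrm{Ext}^i(\mathcal O(-t),X)$, (5) with $p=n-1-i$ and $u=-t-n$ gives an equivalent form:
$$X\text{ is a bundle}\iff\mathrm{Ext}^p(X,\mathcal O(u))=0\text{ for }p>0,\ u\gg0.\tag{6}$$
Shifts of bundles are bundles. Each $\mathcal O(a)$ is a bundle by Proposition 3; the object $\pi(S/xS)$ above is not, having $h^0(\pi(S/xS)(t))=1$ for all $t$ when $n=2$.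

**Lemma 8 (testing on multiples of $n$).** Let $X=\pi M$ with $M$ f.g., with a resolution $P_\bullet\to M$ as in (F2). Put $E^p=\bigoplus_u\mathrm{Ext}^p_{\mathrm{Gr}}(M,S(u))$. Then $X$ is a bundle if and only if the left modules $E^p$, $p\ge1$, are f.d. For this it is enough that for each $p>0$, $\mathrm{Ext}^p(X,\mathcal O(u))=0$ for all sufficiently large multiples $u$ of $n$.

*Proof.* *Comparing Ext in $\mathrm{QGr}$ and in $\mathrm{GrMod}$.* Let $M$ live in degrees $\ge d_0$. If $u>-n-d_0$, then $\mathrm{Ext}^i_{\mathrm{Gr}}(M/M_{\ge m},S(u))=0$ for all $i,m$, by (4) for $i\neq n$ and because $-n-u<d_0$ for $i=n$. So $\mathrm{Ext}^p_{\mathrm{Gr}}(M,S(u))=\mathrm{Ext}^p_{\mathrm{Gr}}(M_{\ge m},S(u))$ for all $m$, and by (3) $\mathrm{Ext}^p(X,\mathcal O(u))=E^p_u$ for $u\gg0$ and all $p$.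

*Finite generation.* $E^p$ is a cohomology module of the complex $\bigoplus_u\mathrm{Hom}_{\mathrm{Gr}}(P_\bullet,S(u))$ of f.g. free left modules, so it is f.g.; hence it is f.d. if and only if it vanishes in large degrees. There are only finitely many nonzero $E^p$. With (6) this is the first claim. For $u$ at least the largest degree of a generator, $E^p_{u+1}=S_1E^p_u$. So if $E^p_u=0$ for one such $u$, then $E^p$ vanishes in all larger degrees; large multiples of $n$ suffice. $\square$

**Lemma 9.** A bundle $X$ embeds into a finite direct sum $\bigoplus\mathcal O(a_i)$. In particular, every nonzero morphism $\mathcal O\to X$ is mono.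

*Proof.* For a graded module $N$ (left or right) write $\mathcal E^i(N)=\bigoplus_u\mathrm{Ext}^i_{\mathrm{Gr}}(N,S(u))$ and $N^\vee=\mathcal E^0(N)$; these are modules on the other side. Let $X=\pi M$, $P_\bullet\to M$ as above of length $r$, and $C^p=P_p^\vee$. Let $Z^p$ be the kernel of $C^p\to C^{p+1}$ and $B^p$ the image of $C^{p-1}\to C^p$. Then $Z^0=M^\vee$, $Z^p/B^p=E^p$ is f.d. for $p\ge1$ by Lemma 8, and there are exact sequences
$$0\to B^p\to Z^p\to E^p\to0\ \ (p\ge1),\qquad 0\to Z^p\to C^p\to B^{p+1}\to0\ \ (p\ge0).$$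

**Step 1: $\mathcal E^i(B^p)$ is f.d. for $i\ge1$, $p\ge2$.** We use descending induction on $p$; $B^p=0$ for $p>r$. Since $C^p$ is free, $\mathcal E^i(Z^p)\cong\mathcal E^{i+1}(B^{p+1})$ for $i\ge1$, which is f.d. by induction. The sequence $\mathcal E^i(Z^p)\to\mathcal E^i(B^p)\to\mathcal E^{i+1}(E^p)$ is exact and its last term is f.d. by (4) for left modules.

**Step 2: with $N=C^1/B^1$, $\mathcal E^1(N)$ is f.d.** The map $N\to C^2$ has kernel $E^1$ and image $B^2$. So $\mathcal E^1(B^2)\to\mathcal E^1(N)\to\mathcal E^1(E^1)$ is exact with f.d. ends.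

**Step 3: there is a map $M\to M^{\vee\vee}$ with f.d. kernel.** Dualize $0\to M^\vee\to C^0\to B^1\to0$ and $0\to B^1\to C^1\to N\to0$, using $(C^p)^\vee=P_p$:
$$0\to(B^1)^\vee\to P_0\to M^{\vee\vee},\qquad P_1\to(B^1)^\vee\to\mathcal E^1(N)\to0 .$$
The composite $P_1\to(B^1)^\vee\to P_0$ is dual to $C^0\to B^1\to C^1$, so it is the original map $P_1\to P_0$, with cokernel $M$. Hence $P_0\to M^{\vee\vee}$ factors through $M$, and the kernel of $M\to M^{\vee\vee}$ is $(B^1)^\vee/\mathrm{im}\,P_1\cong\mathcal E^1(N)$, which is f.d.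

**Step 4: conclusion.** $M^\vee\subset C^0$ is f.g.; choose a f.g. graded free $Q\twoheadrightarrow M^\vee$. Then $M^{\vee\vee}\subset Q^\vee$, and $M$ maps to the f.g. free module $Q^\vee$ with f.d. kernel. Applying $\pi$ embeds $X$ into a finite sum of $\mathcal O(a_i)$'s. If $\mathcal O\to X$ is nonzero, some component $\mathcal O\to\mathcal O(a_i)$ is nonzero. By Proposition 3 it is left multiplication by a nonzero element of the domain $S$, hence mono; so $\mathcal O\to X$ is mono. $\square$

## 9. Hyperplane sections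

To prove a rigidity statement by induction on $n$ we cut with a variable. Let $x=x_n$ and $\bar S=S/(x)$, a skew polynomial algebra in $n-1$ variables. Since $x_ix=\alpha_{in}xx_i$, the element $x$ is normal: $sx=x\varphi(s)$, with $\varphi$ the graded automorphism $x_i\mapsto\alpha_{in}x_i$.

**The twist $\Theta$.** Let $\Theta M$ be $M$ with the action $m*s=m\varphi^{-1}(s)$. This is an autoequivalence of $\mathrm{GrMod}\,S$ preserving $\mathrm{Tors}\,S$, so it induces an autoequivalence $\Theta$ of $\mathrm{QGr}\,S$ commuting with shifts. The map $s\mapsto\varphi^{-1}(s)$ is an isomorphism $S\to\Theta S$, as $\varphi^{-1}(st)=\varphi^{-1}(s)*t$. So $\Theta\mathcal O\cong\mathcal O$, and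
$$h^i(\Theta X(t))=h^i(X(t)).\tag{7}$$

**Multiplication by $x$.** The map $m\mapsto mx$ is a homomorphism $\Theta M(-1)\to M$, since $(m*s)x=m\varphi^{-1}(s)x=mxs$. It is natural in $M$ and descends to a natural morphism $\mu_X:\Theta X(-1)\to X$. For $X=\pi M$ its cokernel is $\bar X=\pi(M/Mx)$. For $X=\mathcal O(a)$ it is mono, because $S$ is a domain. It is then mono for every bundle: with an embedding $j:X\to\bigoplus\mathcal O(a_i)$ from Lemma 9, naturality gives $j\,\mu_X=\mu\,\Theta j(-1)$, a mono.

**Restriction.** Restriction of scalars induces an exact functor $\iota:\mathrm{QGr}\,\bar S\to\mathrm{QGr}\,S$ with $\iota\bar\pi=\pi$ on $\bar S$-modules, and $\bar X=\iota Y$ with $Y=\bar\pi(M/Mx)$.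

**Lemma 10.** For a graded $\bar S$-module $M$: $H^i_S(\pi M)\cong H^i_{\bar S}(\bar\pi M)$.

*Proof.* *Passing from $S$ to $\bar S$ in each term.* From the resolution $0\to S(-1)\xrightarrow{\cdot x}S\to\bar S\to0$ of the left module $\bar S$, $\mathrm{Tor}^S_p(S_{\ge m},\bar S)=0$ for $p>0$, since right multiplication by $x$ is injective on $S_{\ge m}$. So a graded projective resolution of $S_{\ge m}$ tensored with $\bar S$ is one of $A_m:=S_{\ge m}/S_{\ge m}x$ over $\bar S$, and $\mathrm{Ext}^i_S(S_{\ge m},M)=\mathrm{Ext}^i_{\bar S}(A_m,M)$ (Ext of graded modules).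

*Comparing two inverse systems.* Let $B_m=\bar S_{\ge m}=S_{\ge m}/S_{\ge m-1}x$. The kernel of $A_{m+1}\twoheadrightarrow B_{m+1}$ is $S_{\ge m}x/S_{\ge m+1}x$, which maps to $0$ in $A_m$. So the transition map $A_{m+1}\to A_m$ factors as $A_{m+1}\to B_{m+1}\to A_m$. The composite $B_{m+1}\to A_m\to B_m$ is the transition map of $B$, as one sees after composing with the epimorphism $A_{m+1}\to B_{m+1}$. The two systems are interleaved, so $\varinjlim\mathrm{Ext}^i_{\bar S}(A_m,M)=\varinjlim\mathrm{Ext}^i_{\bar S}(B_m,M)$. By (3) for $S$ and for $\bar S$ the two sides are $H^i_S(\pi M)$ and $H^i_{\bar S}(\bar\pi M)$. $\square$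

## 10. A bundle with the Hilbert polynomial of $\mathcal O$ is $\mathcal O$

A polynomial "of degree $\le d$" with $d<0$ means the zero polynomial. The slack in the next statement is not needed for Theorem 1, but for Theorem 2.

**Lemma 11 (rigidity).** Let $n\ge2$ and let $X\in\mathrm{qgr}\,S$ be a bundle such that $P_X(t)-\binom{t+n-1}{n-1}$ has degree $\le n-4$ (i.e. is $0$ if $n\le3$). Then $X\cong\mathcal O$.

*Proof.* Induction on $n$.

**Step 1: $n=2$; Euler characteristic gives a section.** $h^0(X)-h^1(X)=P_X(0)=1$, so there is a nonzero $\mathcal O\to X$, mono by Lemma 9. Its cokernel has Hilbert polynomial $P_X-P_{\mathcal O}=0$, so it is $0$ by Proposition 4(iv).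

For larger $n$ higher cohomology might cancel $h^0$ in $P_X(0)$. The hyperplane section controls it.

**Step 2: $n\ge3$; the hyperplane section is $\mathcal O_{\bar S}$.** We have an exact sequence
$$0\to\Theta X(-1)\to X\to\bar X\to0,\qquad\bar X=\iota Y.\tag{8}$$
By Lemma 10 and (7), $P_Y(t)=P_{\bar X}(t)=P_X(t)-P_X(t-1)$. Since $\binom{t+n-1}{n-1}-\binom{t+n-2}{n-1}=\binom{t+n-2}{n-2}$ and differencing lowers degrees, $P_Y(t)-\binom{t+n-2}{n-2}$ has degree $\le n-5=(n-1)-4$ (it is $0$ if $n\le4$). For $i<n-2$ and $t\ll0$, the outer terms of $H^i(X(t))\to H^i(\bar X(t))\to H^{i+1}(\Theta X(t-1))$ vanish because $X$ is a bundle and $i+1<n-1$; so $H^i_{\bar S}(Y(t))=0$, and $Y$ is a bundle over $\bar S$. By induction $Y\cong\mathcal O_{\bar S}$. Hence $\bar X\cong\iota\mathcal O_{\bar S}$ and $h^i(\bar X(t))=h^i_{\bar S}(\mathcal O_{\bar S}(t))$.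

**Step 3: $n=3$; killing $H^2(X)$ from above.** By Proposition 3 for $\bar S$ (two variables), $h^1(\bar X(t))=\dim\bar S_{-2-t}=0$ for $t\ge-1$. So $H^2(\Theta X(t-1))\to H^2(X(t))$ is injective and $h^2(X(t-1))\le h^2(X(t))$ for $t\ge-1$. As $h^2(X(t))=0$ for $t\gg0$, we get $h^2(X)=0$. Then $1=P_X(0)=h^0(X)-h^1(X)$, so $h^0(X)\ne0$, and we conclude as in Step 1.

**Step 4: $n\ge4$; killing $H^1(X(t))$ from below.** Now $\bar S$ has $n-1\ge3$ variables, so $H^1(\bar X(t))=0$ for all $t$, and (8) gives $h^1(X(t))\le h^1(X(t-1))$ for all $t$. Since $X$ is a bundle and $1<n-1$, $h^1(X(t))=0$ for $t\ll0$; hence $h^1(X(t))=0$ for all $t$. So $H^0(X)\to H^0(\bar X)$ is onto.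

**Step 5: $n\ge4$; lifting the canonical section.** The space $H^0(\iota\mathcal O_{\bar S})$ is one-dimensional by Lemma 10 and Proposition 3, and is spanned by the canonical epimorphism $\mathcal O\to\iota\mathcal O_{\bar S}$, which is nonzero. By Step 4 there is $s:\mathcal O\to X$ such that $\mathcal O\to X\to\bar X$ is epi. By Lemma 9, $s$ is mono; let $C=\mathrm{coker}\,s$. We must show $C=0$.

**Step 6: $n\ge4$; $C$ does not meet the hyperplane.** Put $\bar{\mathcal O}=\mathrm{coker}\,\mu_{\mathcal O}$. The induced map $\bar{\mathcal O}\to\bar X$ is epi, because $\mathcal O\to\bar X$ is. Both sides have Hilbert polynomial $\binom{t+n-2}{n-2}$: the left because $P_{\mathcal O}(t)-P_{\mathcal O}(t-1)$ is this, the right because $Y\cong\mathcal O_{\bar S}$. So the kernel has zero Hilbert polynomial, and the map is an isomorphism. The snake lemma for $\mu$ on $0\to\mathcal O\to X\to C\to0$ reads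
$$0=\ker\mu_X\to\ker\mu_C\to\bar{\mathcal O}\to\bar X\to\mathrm{coker}\,\mu_C\to0,$$
so $\mu_C:\Theta C(-1)\to C$ is an isomorphism. By (7), $h^0(C(t-1))=h^0(C(t))$ for all $t$.

**Step 7: $n\ge4$; $C=0$.** For $t\ll0$ the sequence $H^0(X(t))\to H^0(C(t))\to H^1(\mathcal O(t))=0$ and $H^0(X(t))=0$ ($X$ is a bundle) give $h^0(C(t))=0$. By Step 6 this holds for all $t$. For $t\gg0$, $P_C(t)=h^0(C(t))=0$; so $P_C=0$, $C=0$ and $X\cong\mathcal O$. $\square$

## 11. Transport through an equivalence, and the proof of Theorem 1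

Let $n=n'\ge2$ and let $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ be **any** equivalence. The next lemma lets us shift on both sides simultaneously, in steps of $n$.

**Lemma 12.** For all $i,l,p$:
$$\dim\mathrm{Ext}^p(F\mathcal O(i),\mathcal O'(l))=\dim\mathrm{Ext}^p(F\mathcal O(i-n),\mathcal O'(l-n)),\tag{9}$$
$$\dim\mathrm{Ext}^p(\mathcal O'(l),F\mathcal O(i))=\dim\mathrm{Ext}^p(\mathcal O'(l-n),F\mathcal O(i-n)).\tag{10}$$

*Proof.* Apply (5) once for $S$, once for $S'$, and transport by $F$. For (9):
$$\begin{aligned}\dim\mathrm{Ext}^p(F\mathcal O(i),\mathcal O'(l))&=\dim\mathrm{Ext}^p(\mathcal O(i),F^{-1}\mathcal O'(l))=\dim\mathrm{Ext}^{n-1-p}(F^{-1}\mathcal O'(l),\mathcal O(i-n))\\&=\dim\mathrm{Ext}^{n-1-p}(\mathcal O'(l),F\mathcal O(i-n))=\dim\mathrm{Ext}^p(F\mathcal O(i-n),\mathcal O'(l-n)).\end{aligned}$$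
For (10):
$$\begin{aligned}\dim\mathrm{Ext}^p(\mathcal O'(l),F\mathcal O(i))&=\dim\mathrm{Ext}^{n-1-p}(F\mathcal O(i),\mathcal O'(l-n))=\dim\mathrm{Ext}^{n-1-p}(\mathcal O(i),F^{-1}\mathcal O'(l-n))\\&=\dim\mathrm{Ext}^p(F^{-1}\mathcal O'(l-n),\mathcal O(i-n))=\dim\mathrm{Ext}^p(\mathcal O'(l-n),F\mathcal O(i-n)).\ \square\end{aligned}$$

**Lemma 13.** Every $F\mathcal O(j)$ is a bundle.

*Proof.* Put $Z=F^{-1}\mathcal O'\in\mathrm{qgr}\,S$. Iterating (9), for $p>0$ and $m\gg0$,
$$\dim\mathrm{Ext}^p(F\mathcal O(j),\mathcal O'(nm))=\dim\mathrm{Ext}^p(F\mathcal O(j-nm),\mathcal O')=\dim\mathrm{Ext}^p(\mathcal O(j-nm),Z)=h^p(Z(nm-j))=0$$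
by Proposition 4(ii). Multiples of $n$ suffice by Lemma 8 for $S'$. $\square$

*Proof of Theorem 1.* Let $F$ be an equivalence with $F(\mathcal O)\cong\mathcal O'$. By Corollary 6, $n=n'$. If $n=1$, then $S=S'=k[x]$. Let $n\ge2$.

**Step 1: the Hilbert polynomial of $L=F\mathcal O(j)$.** Iterating (10) in either direction and using $\mathcal O'\cong F\mathcal O$, for all $m\in\mathbb Z$ and all $p$,
$$\dim\mathrm{Ext}^p(\mathcal O'(-nm),F\mathcal O(j))=\dim\mathrm{Ext}^p(\mathcal O',F\mathcal O(j+nm))=h^p(\mathcal O(j+nm)).$$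
The left side is $h^p(L(nm))$. Hence $P_L(nm)=\binom{j+nm+n-1}{n-1}$ for all $m$. Two polynomials that agree at infinitely many points are equal, so $P_L(t)=\binom{t+j+n-1}{n-1}$ and $P_{L(-j)}(t)=\binom{t+n-1}{n-1}$.

**Step 2: identifying $L$.** $L(-j)$ is a bundle by Lemma 13, so Lemma 11 for $S'$ gives $L(-j)\cong\mathcal O'$. Thus
$$F(\mathcal O(j))\cong\mathcal O'(j)\qquad\text{for all }j\in\mathbb Z.\tag{11}$$

**Step 3: rebuilding graded modules from the twists.** Let $\mathcal A\subset\mathrm{GrMod}\,S$ be the full subcategory on $\{S(j)\}_{j\in\mathbb Z}$, and $\mathcal A'$ likewise. The functor $M\mapsto\mathrm{Hom}_{\mathrm{Gr}}(-,M)|_{\mathcal A}$ is an equivalence from $\mathrm{GrMod}\,S$ to the category of $k$-linear functors $\mathcal A^{\mathrm{op}}\to\mathrm{Mod}\,k$. Indeed $\mathrm{Hom}(S(j),M)=M_{-j}$, and by (2) a functor is exactly a family of spaces $M_{-j}$ with maps $M_{-b}\otimes S_{b-a}\to M_{-a}$; functoriality says $m(yx)=(my)x$ and $m1=m$, which are the axioms of a graded right module.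

By Proposition 3, $\pi$ identifies $\mathcal A$ with the full subcategory $\{\mathcal O(j)\}$ of $\mathrm{QGr}\,S$, and similarly for $\mathcal A'$. Choosing isomorphisms in (11), $F$ induces an equivalence $\mathcal A\simeq\mathcal A'$ with $S(j)\leftrightarrow S'(j)$. The functor categories are then equivalent: $\mathrm{GrMod}\,S\simeq\mathrm{GrMod}\,S'$. $\blacksquare$

## 12. The Grothendieck group: no condition on the structure sheaf

We now prove (a)$\Rightarrow$(b) of Theorem 2, together with the claim that every equivalence $F$ satisfies $F\mathcal O(j)\cong\mathcal O'(a+j)$ for some $a$. By Corollary 6, $n=n'$. If $n=1$, then $\mathrm{QGr}\simeq\mathrm{Mod}\,k$, all $\mathcal O(j)$ are isomorphic to the simple object, and everything is clear. Let $n\ge2$ and let $F$ be any equivalence. What was missing in Section 11 is the class of $F\mathcal O$; we find it in $K_0$.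

**Step 1: $K=K_0(\mathrm{qgr}\,S)$ is $\mathbb Z[z^{\pm1}]/(1-z)^n$, and $[X]\mapsto P_X$ is injective on it.** By (F2), $K$ is generated by $z^a:=[\mathcal O(a)]$. The Koszul complex and its shifts give $z^b(1-z^{-1})^n=0$, hence a surjection $\mathbb Z[z^{\pm1}]/(1-z)^n\to K$. The source is free with basis $1,z^{-1},\dots,z^{-(n-1)}$. The values of $P_{\mathcal O(-a)}(t)=\binom{t-a+n-1}{n-1}$, $0\le a\le n-1$, at $t=0,\dots,n-1$ are $0$ for $t<a$ and $1$ for $t=a$, so these polynomials are linearly independent. Both claims follow. Multiplication by $z$ is $[X]\mapsto[X(1)]$. Set $P_f$ for the polynomial of $f\in K$, $\lambda(f)=P_f(0)$, and let $f\mapsto\bar f$ be the ring automorphism with $\bar z=z^{-1}$.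

For example, for $n=2$ and $\varepsilon=1-z$ we have $K=\mathbb Z\oplus\mathbb Z\varepsilon$, $P_1=t+1$, $P_\varepsilon=(t+1)-(t+2)=-1$, and $P_{z}=P_{1-\varepsilon}=t+2$.

**Step 2: the Euler form and its symmetry.** By Corollary 6, $\chi(X,Y)=\sum_i(-1)^i\dim\mathrm{Ext}^i(X,Y)$ defines a bilinear form on $K$. As $\chi(z^a,z^b)=P_{\mathcal O(b-a)}(0)=\lambda(z^{b-a})$, we have $\chi(f,g)=\lambda(\bar fg)$. If $\chi(f,g)=0$ for all $f$, then $P_g(a)=\lambda(gz^a)=0$ for all $a$, so $g=0$. By (5),
$$\chi(f,g)=(-1)^{n-1}\chi(g,z^{-n}f).\tag{12}$$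
Identify $K'=K_0(\mathrm{qgr}\,S')$ with the same ring in the same way.

**Step 3: $F_*:K\to K'$ commutes with $z^n$.** $F_*$ preserves $\chi$. So for all $f,g$, by (12) in $K$ and in $K'$,
$$\chi(F_*g,F_*(z^{-n}f))=\chi(g,z^{-n}f)=(-1)^{n-1}\chi(f,g)=(-1)^{n-1}\chi(F_*f,F_*g)=\chi(F_*g,z^{-n}F_*f).$$
As $F_*g$ runs through $K'$, Step 2 gives $F_*(z^{-n}f)=z^{-n}F_*f$.

**Step 4: $F_*$ commutes with $z$; this extracts the $n$-th root that was unavailable in Section 7.** In $\mathbb Q[z^{\pm1}]/(1-z)^n$ the element $N=z^n-1$ is nilpotent, and $w=\sum_{r<n}\binom{1/n}{r}N^r=\exp(\tfrac1n\log z^n)$ satisfies $w^n=z^n$ with $w-1$ nilpotent. Then $z/w=1+\nu$ with $\nu$ nilpotent and $(1+\nu)^n=1$, i.e. $\nu\cdot(n+\text{nilpotent})=0$; so $\nu=0$ and $z=w$. Thus $z$ is a rational polynomial in $z^n$, the same one for $K$ and $K'$. Since $K,K'$ are torsion-free, $F_*$ commutes with $z$. Hence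
$$F_*(f)=uf,\qquad u=[F\mathcal O].$$

**Step 5: $\bar uu=1$.** For all $f$: $\lambda(\bar uuf)=\chi(u,uf)=\chi(F_*1,F_*f)=\chi(1,f)=\lambda(f)$. Taking $f=z^a$ for all $a$, we get $P_{\bar uu-1}=0$, so $\bar uu=1$.

**Step 6: $u$ agrees with a power of $z$ up to third order.** Let $\varepsilon=1-z$, so $K'=\mathbb Z[\varepsilon]/\varepsilon^n$. Setting $z=1$ gives $u(1)^2=1$. Each $P_{\mathcal O'(a)}$ has leading term $t^{n-1}/(n-1)!$, so $u(1)=(n-1)!\cdot(\text{coefficient of }t^{n-1}\text{ in }P_{F\mathcal O})$. This is $\ge0$, since $P_{F\mathcal O}(t)$ is a dimension for $t\gg0$. So $u(1)=1$. Write $u\equiv1+c\varepsilon$ mod $\varepsilon^2$ with $c\in\mathbb Z$. Since $z^a\equiv1-a\varepsilon$, the choice $a=-c$ gives $v:=z^{-a}u\equiv1$ mod $\varepsilon^2$, and $\bar vv=\bar uu=1$. If $n=2$, then $v=1$. If $n\ge3$, write $v\equiv1+b\varepsilon^2$ mod $\varepsilon^3$. As $\bar\varepsilon=1-z^{-1}=-z^{-1}\varepsilon$, we have $\bar\varepsilon^2\equiv\varepsilon^2$ and $1=\bar vv\equiv1+2b\varepsilon^2$ mod $\varepsilon^3$;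 so $b=0$. Hence $v=1$ if $n\le3$, and $v-1\in\varepsilon^3K'$ if $n\ge4$.

This is as far as $\bar vv=1$ reaches: for $n=4$ and $v=1+c\varepsilon^3$ we have $\bar\varepsilon^3=-\varepsilon^3$, so $\bar vv=1$ for every $c$. This is where the slack in Lemma 11 is used.

**Step 7: conclusion by rigidity.** Multiplication by $\varepsilon$ acts on Hilbert polynomials as $P(t)\mapsto P(t)-P(t+1)$, which lowers degrees. So $P_v-\binom{t+n-1}{n-1}$ has degree $\le n-4$. For every $j$, $X=F\mathcal O(j)(-a-j)$ has class $z^{-a-j}uz^j=v$ and is a bundle by Lemma 13. By Lemma 11, $X\cong\mathcal O'$, i.e. $F\mathcal O(j)\cong\mathcal O'(a+j)$, with the same $a$ for all $j$. Composing $F$ with the shift by $-a$ gives (b). $\square$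

## 13. Twists, maximal tori and the cyclic triple products

We complete the equivalences of Theorem 2 along (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (b)$\Rightarrow$(d)$\Rightarrow$(c). The implication (b)$\Rightarrow$(c) is Theorem 1, and (a)$\Rightarrow$(b) is Section 12.

**(c)$\Rightarrow$(a): equivalences of $\mathrm{GrMod}$ preserve torsion.** A simple graded module $M$ is generated by a homogeneous element, of degree $d$ say; the submodule $M_{\ge d+1}$ is proper, hence $0$, so $M\cong k(-d)$. Thus f.d. modules are exactly those of finite length. An equivalence preserves finite length and direct limits, hence $\mathrm{Tors}$, and induces an equivalence of $\mathrm{QGr}$'s.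

**(d)$\Rightarrow$(c): a diagonal twist.** Renumbering variables, take $\sigma=\mathrm{id}$. Put $c_{ij}=\alpha'_{ij}/\alpha_{ij}$. Then $c_{ij}c_{jl}c_{li}=1$; with $l=n$ and $c_{ni}=c_{in}^{-1}$ this gives $c_{ij}=b_i/b_j$ for $b_i=c_{in}$. Twist $S$ by $\tau(x_i)=b_i^{-1}x_i$, with product $s*t=s\tau^{\deg s}(t)$. By (1), $x_i*x_j=\alpha_{ij}b_ib_j^{-1}\,x_j*x_i=\alpha'_{ij}\,x_j*x_i$. A $*$-product of variables is a nonzero scalar times the old product, so the twist is generated in degree $1$ and is a quotient of $S'$; having the same Hilbert series, it is $S'$. As in Section 1, $m*s=m\tau^{\deg m}(s)$ gives an equivalence $\mathrm{GrMod}\,S\simeq\mathrm{GrMod}\,S'$, with inverse the twist by $\tau^{-1}$ (J.J. Zhang, *Twisted graded algebras and equivalences of graded categories*, Proc. LMS 72 (1996), Thm 3.1).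

**(b)$\Rightarrow$(d).** By Corollary 6, $n=n'$. If $n=1$ there is nothing to prove; let $n\ge2$.

**Step 1: reduction to linear algebra.** Let $V=S_1$, $V'=S'_1$, and $R=\ker(V\otimes V\to S_2)=\langle x_i\otimes x_j-\alpha_{ij}x_j\otimes x_i\rangle$, with $R'$ likewise. The equivalence $\mathcal A\simeq\mathcal A'$ of Section 11 gives linear isomorphisms
$$f:\mathrm{Hom}(S(1),S(2))=V\to V',\qquad g:\mathrm{Hom}(S(0),S(1))=V\to V',$$
compatible with composition into $\mathrm{Hom}(S(0),S(2))=S_2\cong S'_2$. So $(f\otimes g)(R)=R'$. The maps $f$ and $g$ may differ, since the equivalence need not commute with the shift. Statement (d) concerns equalities of elements of $k$, so we may extend scalars to $\bar k$.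

**Step 2: a maximal torus in the symmetry group of $R$.** Let $G=\{(p,q)\in GL(V)^2:(p\otimes q)R=R\}$, a linear algebraic group, and let $T=\{(D,\lambda D):D\text{ diagonal},\ \lambda\in\bar k^\times\}$. Then $T\subset G$, because $D\otimes\lambda D$ multiplies both $x_i\otimes x_j$ and $x_j\otimes x_i$ by $\lambda d_id_j$; and $T$ is a torus. An element $(D,E)$ of $G$ centralizing $T$ has both entries commuting with all diagonal matrices, so $D,E$ are diagonal. Then $R$ contains $d_ie_j\,x_i\otimes x_j-\alpha_{ij}d_je_i\,x_j\otimes x_i$, which forces $d_ie_j=d_je_i$ for $i\ne j$; so $E=\lambda D$. A torus containing $T$ centralizes $T$, hence equals $T$: $T$ is a maximal torus of $G$. Define $G',T'$ similarly.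

**Step 3: making $f$ and $g$ monomial.** By Step 1, $(f,g)G(f,g)^{-1}=G'$, so $(f,g)T(f,g)^{-1}$ is a maximal torus of $G'$. Maximal tori of a linear algebraic group over $\bar k$ are conjugate, so after composing $(f,g)$ with an element of $G'$, which keeps $(f\otimes g)R=R'$, we may assume $(f,g)T(f,g)^{-1}=T'$. Projecting to each factor, $f$ and $g$ both conjugate the diagonal torus of $GL(V)$ to that of $GL(V')$, hence permute the coordinate lines:
$$f(x_i)=d_ix'_{\sigma(i)},\qquad g(x_i)=e_ix'_{\rho(i)}.$$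

**Step 4: reading off the $\alpha$'s.** For $i\ne j$, $R'$ contains
$$d_ie_j\,x'_{\sigma(i)}\otimes x'_{\rho(j)}-\alpha_{ij}d_je_i\,x'_{\sigma(j)}\otimes x'_{\rho(i)},$$
a combination of two distinct monomials (as $\sigma(i)\ne\sigma(j)$) with nonzero coefficients. In an element of $R'$ the coefficient of $x'_a\otimes x'_b$ is nonzero if and only if that of $x'_b\otimes x'_a$ is, and the coefficients of the $x'_a\otimes x'_a$ vanish. So the first monomial is not of the form $x'_a\otimes x'_a$, and its flip must be the second: $\rho(j)=\sigma(j)$ and $\sigma(i)=\rho(i)$. The element is then $d_ie_j(x'_{\sigma(i)}\otimes x'_{\sigma(j)}-\alpha'_{\sigma(i)\sigma(j)}x'_{\sigma(j)}\otimes x'_{\sigma(i)})$, so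
$$\alpha'_{\sigma(i)\sigma(j)}=\alpha_{ij}\,\frac{e_i}{d_i}\cdot\frac{d_j}{e_j}.$$
This also holds for $i=j$. Multiplying over the cycle $i\to j\to l\to i$, the factors $e/d$ cancel, and (d) follows. All four statements are equivalent. $\square$

## 14. Every equivalence comes from graded modules

It remains to prove the last assertion of Theorem 2. Let $n\ge2$ and let $F:\mathrm{QGr}\,S\to\mathrm{QGr}\,S'$ be an equivalence; by Section 12, $F\mathcal O(j)\cong\mathcal O'(a+j)$ for all $j$.

**Step 1: a candidate $\Phi$.** As in Step 3 of the proof of Theorem 1, $F$ induces an equivalence $\psi:\mathcal A\to\mathcal A'$ with $S(j)\mapsto S'(a+j)$, and this gives an equivalence $\Phi:\mathrm{GrMod}\,S\to\mathrm{GrMod}\,S'$ which on $\mathcal A$ is isomorphic to $\psi$; in particular $\Phi S(j)\cong S'(a+j)$. By (c)$\Rightarrow$(a) in Section 13, $\Phi$ induces an equivalence $\bar\Phi$ on $\mathrm{QGr}$. By construction $\bar\Phi$ and $F$ agree, up to natural isomorphism, on the full subcategory $\{\mathcal O(j)\}$.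

**Step 2: from the twists to all objects.** $E=\bar\Phi^{-1}F$ is an autoequivalence of $\mathrm{QGr}\,S$ with $E|_{\{\mathcal O(j)\}}\cong\mathrm{id}$. Hence
$$\mathrm{Hom}(\mathcal O(-j),EX)\cong\mathrm{Hom}(E\mathcal O(-j),EX)\cong\mathrm{Hom}(\mathcal O(-j),X),$$
naturally in $X$ and in morphisms among the $\mathcal O(-j)$. So the graded $S$-modules $\bigoplus_j\mathrm{Hom}(\mathcal O(-j),EX)$ and $\bigoplus_j\mathrm{Hom}(\mathcal O(-j),X)$ are isomorphic, naturally in $X$. Applying $\pi$ and (F6), $EX\cong X$ naturally. Hence $F\cong\bar\Phi$, which proves the last assertion of Theorem 2. $\blacksquare$
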